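\title{The bounding and dominating numbers versus the meager ideal at $\omega_1$}

\begin{abstract}
For an uncountable regular cardinal $\kappa$, the bounding and dominating numbers $\mathfrak b_\kappa,\mathfrak d_\kappa$ of $\kappa^\kappa$ and the invariants of the ideal $\mathcal M_\kappa$ of $\kappa$-meager subsets of $2^\kappa$ satisfy $\mathfrak b_\kappa\le\mathsf{non}(\mathcal M_\kappa)$ and $\mathsf{cov}(\mathcal M_\kappa)\le\mathfrak d_\kappa$. We consider the question whether both inequalities are equalities when $\kappa=2^{<\kappa}$ is a successor cardinal, and we answer it negatively: it is consistent relative to ZFC that $\kappa=\omega_1=2^{<\omega_1}$ and $\mathfrak b_\kappa<\mathsf{non}(\mathcal M_\kappa)=\mathsf{cov}(\mathcal M_\kappa)<\mathfrak d_\kappa$. The model is obtained by adding Cohen functions and then iterating a $\sigma$-closed forcing that adds a map $H\colon\omega_1^{<\omega_1}\to\omega_1$ with $y(x)<H(y{\restriction}x)$ for every old $y$ and all large $x$. We also show that $\diamondsuit^*_\kappa$ implies $\mathfrak b_\kappa=\mathsf{non}(\mathcal M_\kappa)$ for every successor cardinal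 $\kappa$.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\kappa$ be an uncountable regular cardinal. The \emph{bounded topology} on $2^\kappa$ has the basic open sets $[s]=\{z\in 2^\kappa: s\subseteq z\}$ for $s\in 2^{<\kappa}$. A set $N\subseteq 2^\kappa$ is \emph{nowhere dense} if every basic open set contains a basic open set disjoint from $N$, and a set is \emph{$\kappa$-meager} if it is the union of at most $\kappa$ nowhere dense sets. The $\kappa$-meager sets form an ideal $\mathcal M_\kappa$. Two cardinals measure how far this notion of smallness reaches: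
\begin{align*}
\mathsf{non}(\mathcal M_\kappa)&=\min\{|X|: X\subseteq 2^\kappa,\ X\notin\mathcal M_\kappa\},\\
\mathsf{cov}(\mathcal M_\kappa)&=\min\{|\mathcal F|:\mathcal F\subseteq\mathcal M_\kappa,\ \textstyle\bigcup\mathcal F=2^\kappa\}.
\end{align*}
For $f,g\in\kappa^\kappa$ write $f\le^* g$ if $f(x)\le g(x)$ for all but fewer than $\kappa$ many $x<\kappa$; since $\kappa$ is regular, this means $f(x)\le g(x)$ for all large $x$. The \emph{bounding number} $\mathfrak b_\kappa$ is the least size of a family $F\subseteq\kappa^\kappa$ such that no $g$ satisfies $f\le^* g$ for all $f\in F$. The \emph{dominating number} $\mathfrak d_\kappa$ is the least size of a family $D\subseteq\kappa^\kappa$ such that every $f$ satisfies $f\le^* g$ for some $g\in D$.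

The two pairs of cardinals are linked. An element of $2^\kappa$ with unboundedly many $1$s is described by the function in $\kappa^\kappa$ that lists the lengths of its runs of $0$s, and the set of points whose runs are eventually bounded by a fixed $g$ is $\kappa$-meager. This gives (Corollary~\ref{cor:zfc})
\[
\kappa^+\le\mathfrak b_\kappa\le\mathsf{non}(\mathcal M_\kappa)\le 2^\kappa,\qquad \kappa^+\le\mathsf{cov}(\mathcal M_\kappa)\le\mathfrak d_\kappa\le 2^\kappa .
\]
If $2^\kappa=\kappa^+$, all four cardinals equal $\kappa^+$. The following question, posed in~\cite{BBFM}, asks whether the middle inequalities collapse in general at successor cardinals.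

\medskip
\noindent\textbf{Question.} \emph{Assume that $\kappa=2^{<\kappa}$ is a successor cardinal. Is $\mathfrak b_\kappa=\mathsf{non}(\mathcal M_\kappa)$ and $\mathfrak d_\kappa=\mathsf{cov}(\mathcal M_\kappa)$?}
\medskip

There is a reason to guess that the answer is yes. To escape a nowhere dense set from a given $s\in2^{<\kappa}$ one has to append the right string, and if $2^{<\kappa}=\kappa$ the strings are numbered by ordinals below $\kappa$. If $\kappa=\lambda^+$, an upper bound for such an ordinal determines it up to $\lambda<\kappa$ possibilities. So a family of functions that is unbounded can be turned into a family of the same size that often guesses the right string exactly, and one may hope to build a non-meager set from it. The weak point is that the right string depends on $s$, and there may be $\kappa$ many $s$ of a given length. Our two results show that this weak point is decisive. In general the answer is no.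

\begin{theorem}\label{thm:main}
Assume CH. Let $\theta\le\chi$ be cardinals such that $\theta\ge\omega_2$ is regular and $\chi^{\omega_1}=\chi$. There is a $\sigma$-closed, $\omega_2$-c.c.\ forcing $P$ (so cardinals, cofinalities and CH are preserved) which forces, for $\kappa=\omega_1=2^{<\omega_1}$,
\[
\mathfrak b_\kappa=\omega_2,\qquad \mathsf{non}(\mathcal M_\kappa)=\mathsf{cov}(\mathcal M_\kappa)=\theta,\qquad \mathfrak d_\kappa=2^{\omega_1}=\chi .
\]
\end{theorem}

Over a model of GCH, the choice $(\theta,\chi)=(\omega_3,\omega_4)$ gives $\mathfrak b_\kappa<\mathsf{non}(\mathcal M_\kappa)=\mathsf{cov}(\mathcal M_\kappa)<\mathfrak d_\kappa$, so it is consistent relative to ZFC that both equalities of the Question fail at once. With $(\omega_3,\omega_3)$ only the first equality fails, and with $(\omega_2,\omega_3)$ only the second.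

When a guessing principle cuts the number of relevant strings $s$ of each length down to $\lambda$, the heuristic becomes a proof of the first equality. For $\kappa=\lambda^+$ the principle $\diamondsuit^*_\kappa$ says: there are sets $L_\delta\subseteq2^\delta$ with $|L_\delta|\le\lambda$ ($\delta<\kappa$) such that for every $z\in2^\kappa$ the set $\{\delta<\kappa: z{\restriction}\delta\in L_\delta\}$ contains a club.

\begin{theorem}\label{thm:diamond}
If $\kappa=\lambda^+$ and $\diamondsuit^*_\kappa$ holds, then $\mathfrak b_\kappa=\mathsf{non}(\mathcal M_\kappa)$.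
\end{theorem}

Consequently $\diamondsuit^*_{\omega_1}$ fails in the models of Theorem~\ref{thm:main} with $\theta>\omega_2$.

\subsection*{The idea of the proof of Theorem~\ref{thm:main}}
To make $\mathsf{non}(\mathcal M_\kappa)$ large, every small set has to become meager. For this it suffices to add, again and again, a map $H\colon\omega_1^{<\omega_1}\to\omega_1$ such that every $y\in\omega_1^{\omega_1}$ present so far satisfies $y(x)<H(y{\restriction}x)$ for all large $x$ (Section~\ref{sec:pred}). If $H(\sigma)$ depended only on the length of $\sigma$, this would be a dominating function and $\mathfrak b_\kappa$ would grow as well. We let $H$ depend on all of $\sigma$, start the iteration with $\chi$ Cohen functions $c_\varepsilon$, and show that they are not dominated: every function $f$ of the final model has a name that involves a set $A$ of at most $\omega_1$ coordinates, and $c_\varepsilon\not\le^* f$ whenever $\varepsilon\notin A$.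

The difficulty is that a condition $p$ may promise, at a coordinate $\zeta\in A$, that $H_\zeta$ bounds a function $y$ computed from $c_\varepsilon$, while $f$ may be computed from $H_\zeta$. We neutralize the promise as follows. Extend $p$ along a binary tree to conditions $p_\eta$, $\eta\in2^\omega$, which give $y$ pairwise different initial segments of a common limit length $\delta$ and which already fix $H_\zeta$ on all shorter initial segments, of which there are only countably many. A condition that lives on $A$ and decides a value of $f$ mentions countably many nodes of $\omega_1^{<\omega_1}$. For all but countably many $\eta$, none of its additional nodes lies on the branch that $p_\eta$ assigns to $y$, so the promise says nothing about them.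

Section~\ref{sec:forcing} defines the iteration and Section~\ref{sec:restricted} the conditions that live on $A$. Section~\ref{sec:example} carries out the argument for one Cohen function and one map $H$. Sections~\ref{sec:tame}--\ref{sec:reducts} do the general case, Section~\ref{sec:values} computes the cardinals, and Section~\ref{sec:diamond}, which depends only on Section~\ref{sec:pred}, proves Theorem~\ref{thm:diamond}.

\subsection*{Conventions}
``Countable'' means at most countable. The length of a sequence $\sigma$ is $|\sigma|$; $\sigma\subset y$ means that $\sigma$ is a proper initial segment of $y$; and $\sigma^\frown\tau$ is concatenation.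

\section{Predictors and meager sets}\label{sec:pred}

In this section $\kappa$ is any uncountable regular cardinal. For a sequence $\sigma$ of ordinals below $\kappa$ of length at most $\kappa$, let $\langle\sigma\rangle$ be the concatenation of the blocks $0^{\sigma(j)}1$, $j<|\sigma|$, where $0^\nu$ is the sequence of $\nu$ zeros. By regularity $\langle\sigma\rangle\in2^{<\kappa}$ if $|\sigma|<\kappa$. The sequence $\sigma$ can be read off from the positions $\xi_0<\xi_1<\cdots$ of the $1$s in $\langle\sigma\rangle$: the value $\sigma(j)$ is the unique ordinal $\nu$ with $\sup_{i<j}(\xi_i+1)+\nu=\xi_j$. Applying this rule to an arbitrary $0$-$1$ sequence shows three things. Every $z\in2^\kappa$ with unboundedly many $1$s is $\langle y\rangle$ for a unique $y=y_z\in\kappa^\kappa$. Every string $s^\frown1$ with $s\in2^{<\kappa}$ is $\langle\sigma\rangle$ for some $\sigma\in\kappa^{<\kappa}$. And $\langle\sigma\rangle\subset\langle y\rangle$ implies $\sigma\subset y$.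

A \emph{predictor} is a function $H\colon\kappa^{<\kappa}\to\kappa$. We say that $y\in\kappa^\kappa$ \emph{obeys $H$ from $\gamma$ on} if $y(x)<H(y{\restriction}x)$ for all $x\ge\gamma$, and that $y$ \emph{obeys $H$} if it does so from some $\gamma<\kappa$ on. Let $M(H)$ be the set of $z\in2^\kappa$ such that $z$ has boundedly many $1$s or $y_z$ obeys $H$.

\begin{lemma}\label{lem:pred}
For every predictor $H$ the set $M(H)$ is $\kappa$-meager.
\end{lemma}

\begin{proof}
For $\gamma<\kappa$ the set $\{z:\forall x\ge\gamma\ z(x)=0\}$ is nowhere dense, since every string has an extension with a $1$ at a position $\ge\gamma$. Let $N_\gamma$ be the set of $z$ such that $y_z$ is defined and obeys $H$ from $\gamma$ on. It suffices to show that $N_\gamma$ is nowhere dense. Let $s\in2^{<\kappa}$ and write $s^\frown1=\langle\sigma_0\rangle$. Extend $\sigma_0$ to $\sigma\in\kappa^{<\kappa}$ with $|\sigma|\ge\gamma$, and let $s'=\langle\sigma^\frown H(\sigma)\rangle\supseteq s$. If $z\in[s']$ and $y_z$ is defined, then $\sigma^\frown H(\sigma)\subset y_z$, so $y_z(|\sigma|)=H(y_z{\restriction}|\sigma|)$ and $z\notin N_\gamma$.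
\end{proof}

\begin{corollary}\label{cor:zfc}
$\kappa^+\le\mathfrak b_\kappa\le\mathsf{non}(\mathcal M_\kappa)$ and $\kappa^+\le\mathsf{cov}(\mathcal M_\kappa)\le\mathfrak d_\kappa$.
\end{corollary}

\begin{proof}
Given $f_i$ ($i<\kappa$), the function $g(x)=\sup_{i<x}f_i(x)$ satisfies $f_i(x)\le g(x)$ for $x>i$; so $\kappa^+\le\mathfrak b_\kappa$. Given nowhere dense sets $N_i$ ($i<\kappa$), build strings $s_i\in 2^{<\kappa}$, strictly increasing in $i$, with $[s_{i+1}]\cap N_i=\emptyset$ and unions at limits; then $\bigcup_is_i$ lies in no $N_i$. So $2^\kappa\notin\mathcal M_\kappa$, and as a union of $\kappa$ many $\kappa$-meager sets is $\kappa$-meager, $\kappa^+\le\mathsf{cov}(\mathcal M_\kappa)$.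

For $g\in\kappa^\kappa$ let $H_g(\sigma)=g(|\sigma|)+1$. Then $y$ obeys $H_g$ if and only if $y\le^*g$. If $X\subseteq2^\kappa$ and $|X|<\mathfrak b_\kappa$, some $g$ bounds all $y_z$ with $z\in X$, so $X\subseteq M(H_g)$ is $\kappa$-meager. If $D$ is a dominating family, the sets $M(H_g)$, $g\in D$, cover $2^\kappa$.
\end{proof}

\begin{remark}\label{rem:omega}
On $\omega$, predictors are no more general than dominating functions. Let $H\colon\omega^{<\omega}\to\omega$, list $\omega^{<\omega}$ as $\sigma_0,\sigma_1,\dots$, and let $T_n$ be the set of $\tau\in\omega^n$ such that for some $k\le n$ we have $\sigma_k\subseteq\tau$ and $\tau(m)<H(\tau{\restriction}m)$ for $|\sigma_k|\le m<n$. Each $T_n$ is finite. If $y$ obeys $H$ from $m$ on and $y{\restriction}m=\sigma_k$, then $y{\restriction}n\in T_n$ for $n\ge k,m$, so $y(n)<\max H[T_n]$. On $\omega_1$ this breaks down at the first limit level: if $H\ge2$ everywhere, every element of $2^\omega$ stays below $H$, and $H$ may well be unbounded in $\omega_1$ on the uncountable set $2^\omega$. This gap between countable branching and uncountable limit levels is what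 the proof of Theorem~\ref{thm:main} exploits.
\end{remark}

\section{The iteration}\label{sec:forcing}

\subsection*{Standard facts on forcing}
We write $q\le p$ if $q$ is stronger than $p$; $p$ and $q$ are \emph{compatible} if they have a common extension. We use the following textbook facts. In a $\sigma$-closed forcing (every decreasing $\omega$-sequence has a lower bound) the intersection of countably many open dense sets is open dense, and no new countable sequence of ground-model elements is added; so $\omega_1$ is preserved. An $\omega_2$-c.c.\ forcing (every antichain has size at most $\omega_1$) preserves cardinals and cofinalities $\ge\omega_2$. Under CH, every family of $\omega_2$ countable sets contains a $\Delta$-system of size $\omega_2$, that is, a subfamily in which any two distinct members have the same intersection, the \emph{root}.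

A \emph{nice $P$-name} $y$ is a sequence of functions $e^y_\gamma\colon\mathcal B^y_\gamma\to\omega_1$ ($\gamma<\omega_1$), where each $\mathcal B^y_\gamma$ is a maximal antichain of $P$. In $V[G]$ it denotes the function, again written $y$, with $y(\gamma)=e^y_\gamma(b)$ for the unique $b\in\mathcal B^y_\gamma\cap G$. If $p$ forces that a name $\dot y$ denotes an element of $\omega_1^{\omega_1}$, then $p\Vdash\dot y=y$ for some nice name $y$: for each $\gamma$ take a maximal antichain of conditions that are incompatible with $p$ or lie below $p$ and decide $\dot y(\gamma)$. A condition \emph{decides $y{\restriction}\delta$} if it forces $y{\restriction}\delta=\sigma$ for some $\sigma\in V$. If $P$ is $\sigma$-closed, the conditions that decide $y{\restriction}\delta$, for a fixed $\delta<\omega_1$ and countably many nice names $y$, form an open dense set.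

\subsection*{The definition}
Work in $V\models\mathrm{CH}$ and fix $\theta,\chi$ as in Theorem~\ref{thm:main}. Let $\mathbb T=\omega_1^{<\omega_1}$; its elements are called \emph{nodes}, and $|\mathbb T|=\omega_1$ by CH. Let $\mu=\chi+\theta$ (ordinal sum) and $W=[\chi,\mu)$. Coordinates $\beta<\chi$ add Cohen functions and coordinates $\beta\in W$ add predictors.

\begin{definition}\label{def:P}
By recursion on $\alpha\le\mu$ we define $P_\alpha$. A condition is a function $p$ with countable domain $\operatorname{dom}p\subseteq\alpha$ and values $p(\beta)=(t^p_\beta,F^p_\beta)$ such that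
\begin{itemize}
\item if $\beta<\chi$, then $t^p_\beta$ is a countable partial function $\omega_1\to\omega_1$ and $F^p_\beta=\emptyset$;
\item if $\beta\in W$, then $t^p_\beta$ is a countable partial function $\mathbb T\to\omega_1$ and $F^p_\beta$ is a countable set of nice $P_\beta$-names.
\end{itemize}
Put $q\le p$ if $\operatorname{dom}p\subseteq\operatorname{dom}q$, if $t^p_\beta\subseteq t^q_\beta$ and $F^p_\beta\subseteq F^q_\beta$ for $\beta\in\operatorname{dom}p$, and if for all $\beta\in W\cap\operatorname{dom}p$, $y\in F^p_\beta$ and $\sigma\in\operatorname{dom}t^q_\beta\setminus\operatorname{dom}t^p_\beta$,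
\begin{equation}\label{eq:star}
q{\restriction}\beta\Vdash_{P_\beta}\ \sigma\subset y\ \rightarrow\ y(|\sigma|)<t^q_\beta(\sigma).\tag{$*$}
\end{equation}
For $\beta\in W\cap\operatorname{dom}p$, the elements of $\operatorname{dom}t^q_\beta\setminus\operatorname{dom}t^p_\beta$ are the \emph{new nodes} of $q$ over $p$ at $\beta$.
\end{definition}

So the \emph{$t$-part} $t^p_\beta$ approximates the generic object and is a ground-model function, not a name, while the \emph{$F$-part} lists the functions that are promised to obey the predictor at all nodes not yet in $\operatorname{dom}t^p_\beta$. If the inclusions of Definition~\ref{def:P} hold and $q$ has no new nodes over $p$, then $q\le p$. In particular, adding coordinates to the domain, adding names to $F$-parts, and extending a $t$-part at a coordinate below $\chi$ all produce extensions. We use this without further comment.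

\begin{lemma}\label{lem:restr}
Let $\beta\le\alpha\le\mu$.
\begin{itemize}
\item[(a)] $\le$ is a partial order on $P_\alpha$, and $P_\beta$ is a suborder of $P_\alpha$. For $p,q\in P_\alpha$ we have $p\le p{\restriction}\beta\in P_\beta$, and $q\le p$ implies $q{\restriction}\beta\le p{\restriction}\beta$.
\item[(b)] If $p\in P_\alpha$, $q\in P_\beta$ and $q\le p{\restriction}\beta$, then $q\cup p{\restriction}[\beta,\alpha)\le p,q$.
\item[(c)] $b\in P_\beta$ and $p\in P_\alpha$ are compatible in $P_\alpha$ if and only if $b$ and $p{\restriction}\beta$ are compatible in $P_\beta$. A set $\mathcal B\subseteq P_\beta$ is a maximal antichain of $P_\beta$ if and only if it is one of $P_\alpha$. In particular nice $P_\beta$-names are nice $P_\alpha$-names.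
\item[(d)] If $G$ is $P_\alpha$-generic, then $G_\beta=G\cap P_\beta$ is $P_\beta$-generic. A condition $p\in P_\alpha$ forces a statement about $V[G_\beta]$ if and only if $p{\restriction}\beta$ forces it in $P_\beta$. This applies to values of nice $P_\beta$-names and to equality of two such names.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The definition of $q\le p$ is a conjunction of clauses for the coordinates of $p$, and the clause for $\xi$ refers only to $p(\xi)$ and $q{\restriction}(\xi+1)$. This gives everything except transitivity, which we prove by induction on $\alpha$. Let $r\le q\le p$, $\xi\in W\cap\operatorname{dom}p$, $y\in F^p_\xi$, and let $\sigma$ be a new node of $r$ over $p$ at $\xi$. If $\sigma\in\operatorname{dom}t^q_\xi$, then $q{\restriction}\xi$ forces \eqref{eq:star} with $t^q_\xi(\sigma)=t^r_\xi(\sigma)$, and so does $r{\restriction}\xi\le q{\restriction}\xi$. Otherwise $\sigma$ is a new node of $r$ over $q$ and $y\in F^q_\xi$.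

(b) Below $\beta$ the clauses hold because $q\le p{\restriction}\beta$; on $[\beta,\alpha)$ there are no new nodes over $p$; and there are no new nodes over $q$.

(c) If $q\le b,p$, then $q{\restriction}\beta\le b,p{\restriction}\beta$. If $q\le b,p{\restriction}\beta$ in $P_\beta$, then $q\cup p{\restriction}[\beta,\alpha)\le b,p$ by (b). The statement on antichains follows.

(d) $G_\beta$ meets all maximal antichains of $P_\beta$ by (c), and it is a filter because $q\in G$ implies $q{\restriction}\beta\in G_\beta$. For the same reason, whatever $p{\restriction}\beta$ forces about $V[G_\beta]$ is forced by $p$. If $p{\restriction}\beta$ does not force $\varphi$, some $q\le p{\restriction}\beta$ in $P_\beta$ forces $\neg\varphi$, and then so does $q\cup p{\restriction}[\beta,\alpha)\le p$.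
\end{proof}

Let $Z\subseteq P_\alpha$ be countable and suppose that for each $\beta$ the union of the $t^z_\beta$ ($z\in Z$, $\beta\in\operatorname{dom}z$) is a function. Then $\bigvee Z\in P_\alpha$ denotes the coordinatewise union: take the union of the domains, of the $t$-parts and of the $F$-parts. In general $\bigvee Z$ need not lie below the elements of $Z$.

\begin{lemma}\label{lem:union}
\begin{itemize}
\item[(a)] If $Z\subseteq P_\alpha$ is countable and $q\le z$ for all $z\in Z$, then $\bigvee Z$ is defined and $q\le\bigvee Z$.
\item[(b)] If $(p_n)_{n<\omega}$ is decreasing in $P_\alpha$, then $\inf_np_n:=\bigvee\{p_n:n<\omega\}$ is its greatest lower bound. So $P_\alpha$ is $\sigma$-closed.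
\end{itemize}
\end{lemma}

\begin{proof}
(a) The $t$-parts at $\beta$ are all included in $t^q_\beta$. Let $s=\bigvee Z$. Each $y\in F^s_\beta$ lies in $F^z_\beta$ for some $z\in Z$, and a new node of $q$ over $s$ at $\beta$ is a new node of $q$ over $z$; so \eqref{eq:star} follows from $q\le z$.

(b) Let $p=\bigvee_n p_n$. By (a) it suffices to show $p{\restriction}\beta\le p_n{\restriction}\beta$ for all $n$, by induction on $\beta\le\alpha$. Only the step from $\beta\in W$ to $\beta+1$ needs an argument. If $y\in F^{p_n}_\beta$ and $\sigma$ is a new node of $p$ over $p_n$ at $\beta$, then $\sigma$ is a new node of $p_m$ over $p_n$ for some $m>n$. So $p_m{\restriction}\beta$ forces \eqref{eq:star}, and $p{\restriction}\beta\le p_m{\restriction}\beta$ by induction.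
\end{proof}

\begin{lemma}\label{lem:cc}
$P_\alpha$ is $\omega_2$-c.c.
\end{lemma}

\begin{proof}
If $p$ and $q$ have the same $t$-parts on $\operatorname{dom}p\cap\operatorname{dom}q$, then $\bigvee\{p,q\}$ has no new nodes over $p$ or over $q$, so $p$ and $q$ are compatible. Given $\omega_2$ conditions, thin them out so that their domains form a $\Delta$-system. By CH there are $\omega_1^\omega=\omega_1$ possible $t$-parts at one coordinate and $\omega_1^\omega=\omega_1$ systems of $t$-parts on the countable root, so two of the conditions have the same system.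
\end{proof}

\begin{lemma}\label{lem:nodes}
Let $\zeta\in W\cap\alpha$ and let $\Sigma\subseteq\mathbb T$ be countable. Every $p\in P_\alpha$ with $\zeta\in\operatorname{dom}p$ has an extension $q$ with $\operatorname{dom}t^q_\zeta=\operatorname{dom}t^p_\zeta\cup\Sigma$.
\end{lemma}

\begin{proof}
Extend $p{\restriction}\zeta$ to $q_0\in P_\zeta$ deciding $y{\restriction}(|\sigma|+1)$ for all $y\in F^p_\zeta$ and $\sigma\in\Sigma$. Let $\tau<\omega_1$ exceed the countably many decided values, let $t'$ extend $t^p_\zeta$ by giving the value $\tau$ to all nodes of $\Sigma\setminus\operatorname{dom}t^p_\zeta$, and put $q=q_0\cup\{(\zeta,(t',F^p_\zeta))\}\cup p{\restriction}(\zeta,\alpha)$.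
\end{proof}

For a $P_\mu$-generic $G$ define $c_\varepsilon=\bigcup\{t^p_\varepsilon:p\in G,\ \varepsilon\in\operatorname{dom}p\}$ for $\varepsilon<\chi$ and $H_\zeta=\bigcup\{t^p_\zeta:p\in G,\ \zeta\in\operatorname{dom}p\}$ for $\zeta\in W$. By density $c_\varepsilon\in\omega_1^{\omega_1}$, and by Lemma~\ref{lem:nodes} $H_\zeta$ is a total function $\mathbb T\to\omega_1$.

\section{Conditions that live on a set of coordinates}\label{sec:restricted}

A condition refers to coordinates through its domain, but also through the antichains of the names in its $F$-parts, and so on downward. The next definition restricts all of these at once.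

\begin{definition}\label{def:PA}
Let $A\subseteq\mu$. By recursion on $\alpha\le\mu$, let $P^A_\alpha$ be the set of $p\in P_\alpha$ such that $\operatorname{dom}p\subseteq A$ and, for $\beta\in\operatorname{dom}p$, every $y\in F^p_\beta$ is a $P^A_\beta$-name. Here a \emph{$P^A_\beta$-name} is a nice $P_\beta$-name $y$ with $\mathcal B^y_\gamma\subseteq P^A_\beta$ for all $\gamma$. The order of $P^A_\alpha$ is that of $P_\alpha$.
\end{definition}

Membership in $P^A_\alpha$ is a condition on each coordinate separately. Hence $P^A_\beta=P^A_\alpha\cap P_\beta$ for $\beta\le\alpha$, a $P^A_\beta$-name is a $P^A_\alpha$-name, and $P^A_\alpha$ is closed under restrictions, under the gluing of Lemma~\ref{lem:restr}(b) and under $\bigvee$.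

\begin{lemma}\label{lem:supp}
Every nice $P_\mu$-name is a $P^A_\mu$-name for some $A\subseteq\mu$ with $|A|\le\omega_1$.
\end{lemma}

\begin{proof}
Define by recursion $\operatorname{supp}(p)=\operatorname{dom}p\cup\bigcup\{\operatorname{supp}(y):\beta\in\operatorname{dom}p,\ y\in F^p_\beta\}$ and $\operatorname{supp}(y)=\bigcup\{\operatorname{supp}(b):b\in\mathcal B^y_\gamma,\ \gamma<\omega_1\}$. By Lemma~\ref{lem:cc} a nice name involves at most $\omega_1$ conditions, so by induction on $\alpha$ every $p\in P_\alpha$ has $|\operatorname{supp}(p)|\le\omega_1$. Also by induction, $p\in P^A_\alpha$ if and only if $\operatorname{supp}(p)\subseteq A$. Take $A=\operatorname{supp}(y)$.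
\end{proof}

From here to the end of Section~\ref{sec:reducts} the set $A\subseteq\mu$ is fixed. ``Compatible'' always refers to $P_\alpha$. The first task is to see that for elements of $P^A_\alpha$ this is the same as compatibility in $P^A_\alpha$. The obstacle is that a common extension $q$ may use coordinates outside $A$ to force the instances of \eqref{eq:star}. The remedy is to collect, from the antichains of the names, elements of $P^A_\alpha$ that decide the relevant values, and to close off in $\omega$ steps.

\begin{lemma}[Amalgamation]\label{lem:amalg}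
Let $Z_0\subseteq P^A_\alpha$ be countable with a lower bound $q\in P_\alpha$. Then there are $s\in P^A_\alpha$ and $q'\le q$ such that $q'\le s\le z$ for all $z\in Z_0$. In particular:
\begin{itemize}
\item[(a)] compatible elements of $P^A_\alpha$ have a common extension in $P^A_\alpha$;
\item[(b)] if $r\in P^A_\alpha$, $y$ is a $P^A_\alpha$-name and $\gamma<\omega_1$, then some $r'\le r$ in $P^A_\alpha$ lies below an element of $\mathcal B^y_\gamma$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $q_0=q$. Suppose that $Z_n\subseteq P^A_\alpha$ is countable with lower bound $q_n$. Consider the pairs $(y,\gamma)$ for which there are $z,z'\in Z_n$, $\beta\in W\cap\operatorname{dom}z\cap\operatorname{dom}z'$ and $\sigma\in\operatorname{dom}t^{z'}_\beta\setminus\operatorname{dom}t^z_\beta$ with $y\in F^z_\beta$ and $\gamma\le|\sigma|$. There are countably many. By $\sigma$-closure some $q_{n+1}\le q_n$ lies below an element of $\mathcal B^y_\gamma\subseteq P^A_\beta$ for each such pair; add these elements to $Z_n$ to obtain $Z_{n+1}$. Let $q'=\inf_nq_n$, $Z=\bigcup_nZ_n$ and $s=\bigvee Z\in P^A_\alpha$. Since $q'$ is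 a lower bound of $Z$, Lemma~\ref{lem:union}(a) shows that $s$ is defined and $q'\le s$.

We show by induction on $\beta\le\alpha$ that $s{\restriction}\beta\le z{\restriction}\beta$ for all $z\in Z$. For the step from $\beta\in W$ to $\beta+1$ let $z\in Z$, $y\in F^z_\beta$, and let $\sigma$ be a new node of $s$ over $z$ at $\beta$. Then $\sigma\in\operatorname{dom}t^{z'}_\beta$ for some $z'\in Z$, and $z,z'\in Z_n$ for some $n$. So for each $\gamma\le|\sigma|$ there is $b_\gamma\in Z\cap\mathcal B^y_\gamma$. As $b_\gamma\in P_\beta$, the induction hypothesis gives $s{\restriction}\beta\le b_\gamma$; also $q'{\restriction}\beta\le b_\gamma$. Thus $s{\restriction}\beta$ and $q'{\restriction}\beta$ both force $y{\restriction}(|\sigma|+1)=v$, where $v(\gamma)=e^y_\gamma(b_\gamma)$. Since $q'\le z$ and $\sigma$ is a new node of $q'$ over $z$, the condition $q'{\restriction}\beta$ forces \eqref{eq:star} for $y$, $\sigma$ and the value $t^{q'}_\beta(\sigma)=t^s_\beta(\sigma)$. Hence $\sigma\subset v$ implies $v(|\sigma|)<t^s_\beta(\sigma)$, and so $s{\restriction}\beta$ forces \eqref{eq:star}.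

Part (a) is the case $|Z_0|=2$. For (b), $r$ is compatible with some $b\in\mathcal B^y_\gamma\subseteq P^A_\alpha$ by maximality; apply (a).
\end{proof}

To compare an arbitrary condition with the conditions on $A$ we need an element of $P^A_\alpha$ that records everything $p$ imposes on $A$.

\begin{definition}\label{def:reduct}
For $r\in P^A_\alpha$ and $p\in P_\alpha$ we say that $r$ is a \emph{reduct} of $p$, written $r\lhd p$, if every $r'\le r$ in $P^A_\alpha$ is compatible with $p$. An \emph{$\alpha$-pair} is a pair $(r,p)\in P^A_\alpha\times P_\alpha$ with $r\lhd p$. For $\alpha$-pairs, $(r',p')\le(r,p)$ means $r'\le r$ and $p'\le p$.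
\end{definition}

\begin{lemma}\label{lem:red}
Let $r\in P^A_\alpha$ and $p\in P_\alpha$.
\begin{itemize}
\item[(a)] For $\alpha\le\alpha'$, $r\lhd p$ holds in $P_\alpha$ if and only if it holds in $P_{\alpha'}$.
\item[(b)] If $r\lhd p$, $r'\le r$ in $P^A_\alpha$ and $p\le p'$, then $r'\lhd p'$.
\item[(c)] If $r\lhd p$ and $\beta\le\alpha$, then $r{\restriction}\beta\lhd p{\restriction}\beta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:restr}(c), a condition $r'\in P^A_{\alpha'}$ is compatible with $p$ if and only if $r'{\restriction}\alpha$ is; and $r'{\restriction}\alpha$ ranges over all extensions of $r$ in $P^A_\alpha$ as $r'$ ranges over those in $P^A_{\alpha'}$. Part (b) is immediate. (c) If $r'\le r{\restriction}\beta$ in $P^A_\beta$, then $r'\cup r{\restriction}[\beta,\alpha)\le r$ lies in $P^A_\alpha$, so it has a common extension $q$ with $p$, and $q{\restriction}\beta\le r',p{\restriction}\beta$.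
\end{proof}

A reduct can always be made to contain the visible part of $p$ on $A$: the $t$-parts, and copies of those promises that $p$ forces to be $P^A$-names.

\begin{lemma}[Alignment]\label{lem:align}
Let $(r,p)$ be an $\alpha$-pair. For $\zeta\in A\cap\operatorname{dom}p$ let $F'_\zeta$ be a countable set of $P^A_\zeta$-names such that for each $y'\in F'_\zeta$ there is $y\in F^p_\zeta$ with $p{\restriction}\zeta\Vdash y=y'$. Then there is $r'\le r$ in $P^A_\alpha$ with $A\cap\operatorname{dom}p\subseteq\operatorname{dom}r'$ and $t^p_\zeta\subseteq t^{r'}_\zeta$, $F'_\zeta\subseteq F^{r'}_\zeta$ for all $\zeta\in A\cap\operatorname{dom}p$.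
\end{lemma}

\begin{proof}
Let $u\in P^A_\alpha$ have domain $A\cap\operatorname{dom}p$ and $u(\zeta)=(t^p_\zeta,F'_\zeta)$. By Lemma~\ref{lem:amalg}(a) it suffices to show that $r$ and $u$ are compatible. Take $q\le r,p$ and let $q'\le q$ be obtained from $q$ by adding $F'_\zeta$ to $F^q_\zeta$ for each $\zeta$. Let $y'\in F'_\zeta$, with $y\in F^p_\zeta$ as in the hypothesis, and let $\sigma$ be a new node of $q'$ over $u$ at $\zeta$. Then $\sigma$ is a new node of $q$ over $p$, so $q{\restriction}\zeta$ forces \eqref{eq:star} for $y$ and $\sigma$; it also forces $y=y'$; and $q'{\restriction}\zeta\le q{\restriction}\zeta$. So $q'\le u$.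
\end{proof}

\section{One Cohen function and one predictor}\label{sec:example}

The heart of the proof is that reducts exist, and in a strong form. We show this in the smallest case. Let $A=\{\chi\}$. Then $P^A_\chi=\{\emptyset\}$, so all antichains of a $P^A_\chi$-name equal $\{\emptyset\}$ and the name denotes a ground-model function. Write $(s;t,F)$ for the condition with domain $\{0,\chi\}$ and values $(s,\emptyset)$ and $(t,F)$, and write $(t,F)$ for the condition with domain $\{\chi\}$. Let $c$ be the nice $P_\chi$-name for $c_0$ whose $\gamma$-th antichain consists of the conditions $\{(0,(\{(\gamma,j)\},\emptyset))\}$, $j<\omega_1$, with label $j$. Consider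
\[
p=(s;t,\{c\}),
\]
which promises that $c_0$ obeys $H_\chi$ at all nodes outside $\operatorname{dom}t$.

\emph{The tree.} Choose $\delta_0<\omega_1$ with $\operatorname{dom}s\subseteq\delta_0$ and $s_0\in\omega_1^{\delta_0}$ extending $s$. Let $\delta=\delta_0+\omega$ and $s_\eta=s_0{}^\frown\eta$ for $\eta\in2^\omega$. The set $S=\{s_\eta{\restriction}\gamma:\eta\in2^\omega,\ \gamma<\delta\}$ is countable, since $s_\eta{\restriction}\gamma$ depends on finitely many values of $\eta$. Let $\tau^*<\omega_1$ exceed $1$ and all values of $s_0$, and let $t^+$ extend $t$ by giving the value $\tau^*$ to the nodes of $S\setminus\operatorname{dom}t$. Then $p_\eta=(s_\eta;t^+,\{c\})\le p$, because for a new node $\sigma\in S$ the value $c(|\sigma|)=s_\eta(|\sigma|)<\tau^*$ is decided at coordinate $0$.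

\emph{The reduct.} We claim that $r=(t^+,\emptyset)\lhd p$. Let $r'=(t',F')\le r$ in $P^A_\mu$. A node of length $\ge\delta$ extends at most one $s_\eta$, and $\operatorname{dom}t'$ is countable. So for all but countably many $\eta$ no node of $\operatorname{dom}t'$ extends $s_\eta$. For such $\eta$ let $q=(s_\eta;t',F'\cup\{c\})$. Then $q\le r'$, as there are no new nodes. Let $\sigma\in\operatorname{dom}t'\setminus\operatorname{dom}t^+$ be a new node of $q$ over $p_\eta$. If $|\sigma|<\delta$, then $\sigma\ne s_\eta{\restriction}|\sigma|$ because $\sigma\notin S$; if $|\sigma|\ge\delta$, then $\sigma{\restriction}\delta\ne s_\eta$. In both cases $q{\restriction}\chi$ forces $\sigma\not\subset c$, so \eqref{eq:star} holds vacuously and $q\le p_\eta\le p$.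

\emph{No domination.} The amalgam $q$ says nothing about $c_0$ beyond $\delta$. Let $f$ be a $P^A_\mu$-name, $\gamma<\omega_1$ and $x^*\ge\gamma,\delta$. By Lemma~\ref{lem:amalg}(b) choose $r'\le r$ in $P^A_\mu$ forcing $f(x^*)=m$ for some $m$, take $q$ as above, and add $(x^*,m+1)$ to its $t$-part at $0$. The result lies below $p$ and forces $c_0(x^*)>f(x^*)$. So $p$ does not force $c_0(x)\le f(x)$ for all $x\ge\gamma$. Had we used partial functions $t$ on $\omega_1$ and the promise $y(x)<t(x)$, the generic function at $\chi$ would dominate $c_0$; the dependence of $H$ on the whole initial segment is what allows the promise to be evaded.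

\emph{Promises that cannot be evaded.} Let now $y'$ be a $P^A_\chi$-name, with ground-model value $v$, and $p=(s;t,\{y'\})$. No tree exists, since all conditions agree on $v$. The condition $(t,\emptyset)$ is not a reduct: extend it by giving the value $0$ to a node $v{\restriction}x\notin\operatorname{dom}t$; a common extension with $p$ would force $v(x)<0$. But $(t,\{y'\})$ is a reduct, since for $(t',F')\le(t,\{y'\})$ in $P^A_\mu$ we have $(s;t',F')\le p$. So a promise must be either evaded or copied into the reduct.

The general case has four new features. A name may behave like $c$ below one condition and like $y'$ below another, so we need a local dichotomy (Section~\ref{sec:tame}). Extending a condition creates new coordinates and new promises, so we need bookkeeping. All conditions on a level of the tree need one common reduct, so the induction hypothesis must concern finite families. And at limits of cofinality $\omega$ the tree must climb through the iteration as it grows. The following statement is designed for the last two points. We say that $p^0,\dots,p^{k-1}\in P_\alpha$ \emph{agree on a set $X$}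 if the sets $X\cap\operatorname{dom}p^i$ are the same for all $i$ and the $p^i$ have the same $t$-parts at the coordinates in this set.

\begin{definition}\label{def:R}
$\mathrm R(\alpha)$ is the following statement. Let $\beta\le\alpha$ and $0<k<\omega$, let $p^0,\dots,p^{k-1}\in P_\alpha$ agree on $A\cap[\beta,\alpha)$, and let $r_0\in P^A_\beta$ satisfy $r_0\lhd p^i{\restriction}\beta$ for all $i<k$. Then there is $r\in P^A_\alpha$ with $r{\restriction}\beta\le r_0$ and $r\lhd p^i$ for all $i<k$.
\end{definition}

The case $\beta=0$, $k=1$ says that every $p\in P_\alpha$ has a reduct. Some agreement hypothesis is unavoidable: if $r\lhd p^0,p^1$, two applications of Lemma~\ref{lem:align} give an extension of $r$ whose $t$-parts include those of $p^0$ and of $p^1$ on $A$, so these cannot contradict each other. We prove $\mathrm R(\alpha)$ for all $\alpha\le\mu$ by induction in Section~\ref{sec:reducts}; the next two sections develop its consequences.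

\section{Tame and wild names}\label{sec:tame}

Fix $\alpha\le\mu$ and assume throughout this section that $\mathrm R(\alpha')$ holds for all $\alpha'\le\alpha$. All results therefore also hold with any $\beta\le\alpha$ in place of $\alpha$.

\begin{lemma}\label{lem:dense}
Let $(r,p)$ be an $\alpha$-pair and let $D\subseteq P_\alpha$ be dense below $p$. There is an $\alpha$-pair $(r',p')\le(r,p)$ with $p'\in D$ and $p'\le r$.
\end{lemma}

\begin{proof}
Take $p_1\le p,r$, then $p'\le p_1$ in $D$, and let $r_1$ be a reduct of $p'$, given by $\mathrm R(\alpha)$. A common extension of $p'$ and $r_1$ lies below $r$ and $r_1$, so Lemma~\ref{lem:amalg}(a) gives $r'\le r,r_1$ in $P^A_\alpha$, and $r'\lhd p'$ by Lemma~\ref{lem:red}(b).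
\end{proof}

The name $c$ of Section~\ref{sec:example} could be given different values by two conditions that look the same from $A$. This is the property to isolate.

\begin{definition}\label{def:split}
Let $\beta\le\alpha$, let $(r,p)$ be a $\beta$-pair and $y$ a nice $P_\beta$-name. We say that $y$ \emph{$\beta$-splits over $(r,p)$} if there are $\beta$-pairs $(r',p^0),(r',p^1)\le(r,p)$ with the same first entry, $\gamma<\omega_1$ and $j_0\ne j_1$ such that $p^i\Vdash y(\gamma)=j_i$ for $i=0,1$.
\end{definition}

If $y$ does not split, its values are determined by the conditions on $A$, and we can write this down as a name.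

\begin{lemma}\label{lem:nosplit}
Let $\beta\le\alpha$, let $(r,p)$ be a $\beta$-pair, and suppose that the nice $P_\beta$-name $y$ does not $\beta$-split over $(r,p)$. Then there is a $P^A_\beta$-name $y'$ such that every $q\le p,r$ in $P_\beta$ forces $y=y'$.
\end{lemma}

\begin{proof}
Fix $\gamma<\omega_1$. Let $\mathcal D_\gamma$ be the set of $r'\in P^A_\beta$ for which there are $p'$ and $j$ such that $(r',p')\le(r,p)$ is a $\beta$-pair and $p'\Vdash y(\gamma)=j$. Since $y$ does not split, $j=:j(r')$ is unique. The set $\mathcal D_\gamma$ is dense below $r$ in $P^A_\beta$: for $r_1\le r$ apply Lemma~\ref{lem:dense} to $(r_1,p)$ and the conditions deciding $y(\gamma)$.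

\emph{If $r'\in\mathcal D_\gamma$ and $q\le p,r'$, then $q\Vdash y(\gamma)=j(r')$.} Otherwise some $q_1\le q$ forces $y(\gamma)=j'\ne j(r')$. Let $r_1$ be a reduct of $q_1$. A common extension of $r_1$ and $q_1$ lies below $r'$, so Lemma~\ref{lem:amalg}(a) gives $r''\le r',r_1$ in $P^A_\beta$. If $p'$ witnesses $r'\in\mathcal D_\gamma$, then $(r'',p')$ and $(r'',q_1)$ show that $y$ splits, a contradiction.

The set $\mathcal D_\gamma\cup\{b\in P^A_\beta:b\text{ is incompatible with }r\}$ is dense in $P^A_\beta$: an element compatible with $r$ has a common extension with $r$ in $P^A_\beta$, which extends into $\mathcal D_\gamma$. So this set contains a maximal antichain $\mathcal B'_\gamma$ of $P^A_\beta$. By Lemma~\ref{lem:amalg}(a), $\mathcal B'_\gamma$ is an antichain of $P_\beta$. It is maximal in $P_\beta$: if $q\in P_\beta$ has the reduct $r_q$, some $b\in\mathcal B'_\gamma$ has a common extension $r''\in P^A_\beta$ with $r_q$, and $r''$ is compatible with $q$. Let $y'$ be given by the antichains $\mathcal B'_\gamma$ with label $j(b)$ for $b\in\mathcal D_\gamma$ and label $0$ otherwise.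

Let $q\le p,r$ and $\gamma<\omega_1$. Densely many $q'\le q$ lie below some $b\in\mathcal B'_\gamma$. Such $b$ is compatible with $r$, so $b\in\mathcal D_\gamma$, and $q'\le p,b$ forces $y(\gamma)=j(b)=y'(\gamma)$. Hence $q\Vdash y=y'$.
\end{proof}

The tree will be built in $P_\alpha$, so we look for splittings in $P_\alpha$. But a promise $y\in F^p_\zeta$ is a $P_\zeta$-name, and a copy of it can be put into the $F$-part at $\zeta$ only if it is a $P^A_\zeta$-name, not merely a $P^A_\alpha$-name. The next lemma brings the copy down to the right level; it is the first use of $\mathrm R(\alpha)$ with $k=2$.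

\begin{lemma}\label{lem:down}
Let $\beta\le\alpha$, $p\in P_\alpha$, let $y$ be a nice $P_\beta$-name and $y''$ a $P^A_\alpha$-name with $p\Vdash y=y''$. Then $y$ does not $\beta$-split over any $\beta$-pair of the form $(r_0,p{\restriction}\beta)$.
\end{lemma}

\begin{proof}
Suppose that $(r_1,q^0)$, $(r_1,q^1)$, $\gamma$, $j_0\ne j_1$ witness the splitting. The conditions $\bar q^{\,i}=q^i\cup p{\restriction}[\beta,\alpha)\le p,q^i$ agree on $A\cap[\beta,\alpha)$, and $r_1\lhd q^i=\bar q^{\,i}{\restriction}\beta$. By $\mathrm R(\alpha)$ there is $r^*\in P^A_\alpha$ with $r^*\lhd\bar q^{\,0},\bar q^{\,1}$. By Lemma~\ref{lem:amalg}(b) some $r'\le r^*$ in $P^A_\alpha$ lies below some $b\in\mathcal B^{y''}_\gamma$. A common extension of $r'$ and $\bar q^{\,i}$ forces $j_i=y(\gamma)=y''(\gamma)=e^{y''}_\gamma(b)$. So $j_0=j_1$, a contradiction.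
\end{proof}

\begin{definition}\label{def:wild}
Let $\beta\le\alpha$, let $y$ be a nice $P_\beta$-name and $(r,p)$ an $\alpha$-pair. The name $y$ is \emph{wild at $(r,p)$} if it $\alpha$-splits over every $\alpha$-pair $(r',p')\le(r,p)$. It is \emph{$\beta$-tame at $p$, with witness $y'$}, if $y'$ is a $P^A_\beta$-name and $p{\restriction}\beta\Vdash y=y'$.
\end{definition}

Wildness passes to smaller $\alpha$-pairs and tameness to smaller conditions. This persistence is needed because a name is split many times, after the conditions have been extended for other purposes.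

\begin{lemma}[Dichotomy]\label{lem:dich}
Let $\beta\le\alpha$, let $y$ be a nice $P_\beta$-name and $(r,p)$ an $\alpha$-pair. Either $y$ is wild at $(r,p)$, or there is an $\alpha$-pair $(r',p')\le(r,p)$ such that $y$ is $\beta$-tame at $p'$.
\end{lemma}

\begin{proof}
Suppose $y$ does not $\alpha$-split over $(r_0,p_0)\le(r,p)$. Lemma~\ref{lem:nosplit} in $P_\alpha$ gives a $P^A_\alpha$-name $y''$ such that every $q\le p_0,r_0$ forces $y=y''$. By Lemma~\ref{lem:dense} with $D=P_\alpha$ take $(r_1,p_1)\le(r_0,p_0)$ with $p_1\le r_0$. Then $p_1\Vdash y=y''$, and $(r_1{\restriction}\beta,p_1{\restriction}\beta)$ is a $\beta$-pair by Lemma~\ref{lem:red}(c). By Lemma~\ref{lem:down}, $y$ does not $\beta$-split over it. Lemma~\ref{lem:nosplit} in $P_\beta$ gives a $P^A_\beta$-name $y'$ such that every $q\le p_1{\restriction}\beta,r_1{\restriction}\beta$ in $P_\beta$ forces $y=y'$. By Lemma~\ref{lem:dense} take $(r',p')\le(r_1,p_1)$ with $p'\le r_1$. Then $p'{\restriction}\beta\Vdash y=y'$.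
\end{proof}

\begin{lemma}[Separation]\label{lem:sep}
Let $(r,p)$ and $(r,q)$ be $\alpha$-pairs and let $y$ be wild at $(r,p)$. There are $\alpha$-pairs $(r^*,p^*)\le(r,p)$ and $(r^*,q^*)\le(r,q)$ such that $p^*$ and $q^*$ decide some $y(\gamma)$ differently.
\end{lemma}

\begin{proof}
Let $(r_1,p^0)$, $(r_1,p^1)$, $\gamma$, $j_0\ne j_1$ witness that $y$ splits over $(r,p)$. As $r_1\lhd q$, Lemma~\ref{lem:dense} gives $(r^*,q^*)\le(r_1,q)$ with $q^*\Vdash y(\gamma)=j$ for some $j$. Let $p^*=p^i$ for an $i$ with $j_i\ne j$.
\end{proof}

\section{The Tree Lemma}\label{sec:tree}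

The following lemma is the general form of the construction in Section~\ref{sec:example}. It has three uses. With a constant sequence $\alpha_n=\xi$ and with $Y^i$ the promises at coordinate $\xi$, it yields the successor step of $\mathrm R$; part (b) prepares these promises. With an increasing sequence it yields limit steps of cofinality $\omega$. With $\alpha_n=\mu$ it shows that Cohen functions are not dominated; this uses (c) and the precise form of $q$ in (a).

\begin{lemma}[Tree Lemma]\label{lem:tree}
Let $(\alpha_n)_{n<\omega}$ be constant or strictly increasing, $\alpha_\omega=\sup_n\alpha_n\le\mu$, and assume $\mathrm R(\alpha')$ for all $\alpha'\le\alpha_n$, $n<\omega$. Let $p^0,\dots,p^{k-1}\in P_{\alpha_\omega}$ agree on $A\cap[\alpha_0,\alpha_\omega)$, and let $r_0\in P^A_{\alpha_0}$ satisfy $r_0\lhd p^i{\restriction}\alpha_0$ for all $i<k$. Let $Y^i$ ($i<k$) be countable sets of nice $P_{\alpha_\omega}$-names, with $Y^i=\emptyset$ if the sequence is not constant. Then there are $r_\omega\in P^A_{\alpha_\omega}$ with $r_\omega{\restriction}\alpha_0\le r_0$, conditions $p_{i,\eta}\le p^i$ in $P_{\alpha_\omega}$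 ($i<k$, $\eta\in2^\omega$), a limit ordinal $\delta<\omega_1$, an ordinal $\tau^*<\omega_1$, a countable set $S$ of nodes of length $<\delta$, and a countable set $Y'$ of $P^A_{\alpha_\omega}$-names such that the following hold.
\begin{itemize}
\item[(a)] For each $r'\le r_\omega$ in $P^A_{\alpha_\omega}$ and each $i<k$, for all but countably many $\eta\in2^\omega$ there is $q\le r',p_{i,\eta}$ with $\operatorname{dom}q=\operatorname{dom}r'\cup\operatorname{dom}p_{i,\eta}$ and $t^q_\varepsilon=t^{p_{i,\eta}}_\varepsilon$ for all $\varepsilon\in\operatorname{dom}p_{i,\eta}\setminus A$.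
\item[(b)] Let $i<k$ and $y\in Y^i$. Each $p_{i,\eta}$ forces $y{\restriction}\delta=\sigma_{i,\eta,y}$ for some $\sigma_{i,\eta,y}\in\omega_1^\delta$ whose values are below $\tau^*$ and whose proper initial segments are in $S$. There is a set $E_{i,y}\subseteq2^\omega$ such that $\eta\mapsto\sigma_{i,\eta,y}$ is injective on $E_{i,y}$, and for $\eta\notin E_{i,y}$ there is $y'\in Y'$ with $p_{i,\eta}\Vdash y=y'$.
\item[(c)] For each coordinate $\varepsilon$ the set $\bigcup\{\operatorname{dom}t^{p_{i,\eta}}_\varepsilon:i<k,\ \eta\in2^\omega,\ \varepsilon\in\operatorname{dom}p_{i,\eta}\}$ is countable.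
\end{itemize}
\end{lemma}

\begin{proof}
\textbf{The construction.} Let $I_n=k\times2^n$. By recursion on $n$ we construct $p_{i,\rho}\in P_{\alpha_n}$ for $(i,\rho)\in I_n$, $r_n\in P^A_{\alpha_n}$ and $\delta_n<\omega_1$ such that $r_n\lhd p_{i,\rho}$ for all $(i,\rho)\in I_n$, $r_{n+1}{\restriction}\alpha_n\le r_n$, and
\begin{equation}\label{eq:up}
p_{i,\rho'}\le p_{i,\rho}\cup p^i{\restriction}[\alpha_n,\alpha_{n+1})\qquad(\rho\in2^n,\ \rho\subset\rho'\in2^{n+1}).
\end{equation}
We start with $p_{i,\emptyset}=p^i{\restriction}\alpha_0$, the given $r_0$, and $\delta_0=0$.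

The names that must be evaded or copied are recorded by tokens. The \emph{tokens of $(i,\rho)$} are the pairs $(\zeta,y)$ with $\zeta\in A\cap W\cap\operatorname{dom}p_{i,\rho}$ and $y\in F^{p_{i,\rho}}_\zeta$, and the pairs $(\infty,y)$ with $y\in Y^i$. The \emph{level} of $(\zeta,y)$ is $\zeta$, and the level of $(\infty,y)$ is $\alpha_\omega$, which in this case equals every $\alpha_n$. So $y$ is always a nice $P_\beta$-name for $\beta$ the level of the token. Once $p_{i,\rho}$ is constructed, number its countably many tokens injectively by natural numbers. At stage $n+1$ a token is \emph{active for $(i,\rho')\in I_{n+1}$} if it is a token of $(i,\rho'{\restriction}l)$ with number $\le n$ for some $l\le n$. Finitely many tokens are active for $(i,\rho')$.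

At stage $n+1$ we work in $P_{\alpha_{n+1}}$, where the results of Section~\ref{sec:tame} are available. We keep a \emph{current condition} at each $(i,\rho')\in I_{n+1}$ and a \emph{current reduct} $r\in P^A_{\alpha_{n+1}}$ of all of them. Each move extends at most two current conditions and replaces $r$ by a smaller condition that is a reduct of the extended ones; by Lemma~\ref{lem:red}(b) it remains a reduct of the others.

\emph{Step 1: moving up.} The conditions $p_{i,\rho}\cup p^i{\restriction}[\alpha_n,\alpha_{n+1})$, $(i,\rho)\in I_n$, agree on $A\cap[\alpha_n,\alpha_{n+1})$, and $r_n$ is a reduct of their restrictions to $\alpha_n$. By $\mathrm R(\alpha_{n+1})$ they have a common reduct $r^{(1)}$ with $r^{(1)}{\restriction}\alpha_n\le r_n$. Place the condition for $(i,\rho)$ at both $(i,\rho^\frown0)$ and $(i,\rho^\frown1)$, and let $r=r^{(1)}$. Go through $I_{n+1}$ and apply Lemma~\ref{lem:dense} with $D=P_{\alpha_{n+1}}$ at each index. Now all current conditions lie below $r^{(1)}$.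

\emph{Step 2: classification.} Go through all $(i,\rho')\in I_{n+1}$ and all tokens active for $(i,\rho')$ that have not been declared tame at $(i,\rho'{\restriction}l)$ for any $l\le n$. Let $y$ be the name and $\beta$ the level of the token, and $p$ the current condition at $(i,\rho')$. Apply Lemma~\ref{lem:dich}. If $y$ is wild at $(r,p)$, do nothing; $y$ stays wild at the current pair for the rest of the stage. Otherwise pass to the pair given by the lemma, fix a witness $y'$ of $\beta$-tameness, and declare the token \emph{tame at $(i,\rho')$}. If the token is $(\infty,y)$, put $y'$ into $Y'$.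

\emph{Step 3: separation.} Go through all $(i,\rho')\ne(i,\rho'')$ in $I_{n+1}$ and all tokens that are active for both and have not been declared tame at any $(i,\rho'{\restriction}l)$ or $(i,\rho''{\restriction}l)$, $l\le n+1$. By Step 2 the name $y$ is wild at both current pairs. Apply Lemma~\ref{lem:sep} to make the two conditions decide some $y(\gamma)$ differently.

\emph{Step 4: decision.} Choose $\delta_{n+1}>\delta_n$ above the finitely many $\gamma$ used in Step 3. For $(i,\rho')\in I_{n+1}$ let $D$ be the set of conditions $p'$ such that for every token active for $(i,\rho')$, with name $y$, the condition $p'$ decides $y{\restriction}\delta_{n+1}$, and if the token is $(\zeta,y)$ with $\zeta\ne\infty$, all proper initial segments of the decided value are in $\operatorname{dom}t^{p'}_\zeta$. This set is dense below the current condition: first decide the finitely many $y{\restriction}\delta_{n+1}$, then apply Lemma~\ref{lem:nodes} finitely often; the coordinates $\zeta$ are in the domain by \eqref{eq:up}. Apply Lemma~\ref{lem:dense} to $D$. The resulting current conditions are the $p_{i,\rho'}$.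

\emph{Step 5: alignment.} For each $(i,\rho')\in I_{n+1}$ apply Lemma~\ref{lem:align} to $(r,p_{i,\rho'})$, with $F'_\zeta$ the set of witnesses of the tokens $(\zeta,y)$ declared tame at $(i,\rho')$ in Step 2. The hypothesis holds since $y\in F^{p_{i,\rho'}}_\zeta$ and tameness persists. Only $r$ changes in this step; the final $r$ is $r_{n+1}$.

\medskip
\textbf{The limit.} Let $\eta\in2^\omega$. By \eqref{eq:up} and Lemma~\ref{lem:restr}(b) the conditions $p_{i,\eta{\restriction}n}\cup p^i{\restriction}[\alpha_n,\alpha_\omega)$ decrease with $n$, and the first one is $p^i$. Let $p_{i,\eta}$ be their infimum. Every coordinate $\zeta<\alpha_\omega$ is below $\alpha_n$ for all large $n$, so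
\begin{equation}\label{eq:limit}
p_{i,\eta}=\textstyle\bigvee\{p_{i,\eta{\restriction}n}:n<\omega\}.
\end{equation}
This gives (c), since only the countably many $p_{i,\rho}$, $\rho\in2^{<\omega}$, contribute. The $r_n$ decrease; let $r_\omega=\inf_nr_n\in P^A_{\alpha_\omega}$, so $r_\omega{\restriction}\alpha_0\le r_0$. Let $\delta=\sup_n\delta_n$, a limit ordinal. A token of some $(i,\eta{\restriction}l)$ is \emph{tame along $(i,\eta)$} if it was declared tame at some $(i,\eta{\restriction}n)$, and \emph{wild along $(i,\eta)$} otherwise. We record three facts.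

\begin{itemize}
\item[(T1)] \emph{$A\cap\operatorname{dom}p_{i,\eta}=\operatorname{dom}r_\omega$, and $p_{i,\eta}$ and $r_\omega$ have the same $t$-parts on this set.} By Step 1, $p_{i,\eta{\restriction}(n+1)}\le r^{(1)}\le r_n$, so the domain and the $t$-parts of $r_n$ are included in those of $p_{i,\eta{\restriction}(n+1)}$. By Step 5, the domain and $t$-parts of $p_{i,\eta{\restriction}(n+1)}$ on $A$ are included in those of $r_{n+1}$. Take unions and use \eqref{eq:limit}.
\item[(T2)] \emph{Consider a token of some $(i,\eta{\restriction}l)$, with name $y$ and level $\beta$. Then $p_{i,\eta}{\restriction}\beta$ decides $y{\restriction}\delta$. If the token is $(\zeta,y)$ with $\zeta\ne\infty$, all proper initial segments of the decided value are in $\operatorname{dom}t^{p_{i,\eta}}_\zeta$, and if it is tame along $(i,\eta)$, then $p_{i,\eta}{\restriction}\zeta\Vdash y=y'$ for some $y'\in F^{r_\omega}_\zeta$. If the token is $(\infty,y)$ and is tame along $(i,\eta)$, then $p_{i,\eta}\Vdash y=y'$ for some $y'\in Y'$.} The token is active for $(i,\eta{\restriction}(n+1))$ for all large $n$, so Step 4 and Lemma~\ref{lem:restr}(d)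 give the first two claims. The others follow from Steps 2 and 5.
\item[(T3)] \emph{For each token of $(i,\rho)$, with name $y$, the map sending $\eta$ to the value of $y{\restriction}\delta$ decided by $p_{i,\eta}$ is injective on the set of $\eta\supset\rho$ such that the token is wild along $(i,\eta)$.} Let $\eta\ne\eta'$ be in this set. Take $n\ge|\rho|$ at least the number of the token at $(i,\rho)$ and such that $\eta{\restriction}(n+1)\ne\eta'{\restriction}(n+1)$. In Step 3 of stage $n+1$ the two conditions were made to decide some $y(\gamma)$, $\gamma<\delta_{n+1}$, differently.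
\end{itemize}

\textbf{Proof of (b).} Let $S$ be the set of nodes $\sigma$ with $|\sigma|<\delta$ such that $p_{i,\rho}\Vdash\sigma\subset y$ for some $i<k$, $\rho\in2^{<\omega}$, $y\in Y^i$. It is countable, since $(i,\rho,y,|\sigma|)$ determines $\sigma$. Let $\tau^*<\omega_1$ exceed all values of elements of $S$. For $y\in Y^i$ the pair $(\infty,y)$ is a token of $(i,\emptyset)$; let $\sigma_{i,\eta,y}$ be given by (T2). For $\gamma<\delta$ the segment $\sigma_{i,\eta,y}{\restriction}\gamma$ is decided by some $p_{i,\eta{\restriction}n}$, so it is in $S$. As $\delta$ is a limit, $\sigma_{i,\eta,y}(\gamma)$ is a value of $\sigma_{i,\eta,y}{\restriction}(\gamma+1)\in S$, hence below $\tau^*$. Let $E_{i,y}$ be the set of $\eta$ such that $(\infty,y)$ is wild along $(i,\eta)$, and use (T2) and (T3).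

\textbf{Proof of (a).} Let $r'\le r_\omega$ in $P^A_{\alpha_\omega}$ and fix $i$. Call $\eta$ \emph{bad} if there are $\rho\subset\eta$, a token $(\zeta,y)$ of $(i,\rho)$ with $\zeta\ne\infty$ that is wild along $(i,\eta)$, and $\sigma\in\operatorname{dom}t^{r'}_\zeta$ with $|\sigma|\ge\delta$ such that $\sigma{\restriction}\delta$ is the value of $y{\restriction}\delta$ decided by $p_{i,\eta}$. There are countably many choices of $\rho$, the token and $\sigma$, and by (T3) each choice makes at most one $\eta$ bad. So only countably many $\eta$ are bad.

Let $\eta$ not be bad and $p=p_{i,\eta}$. Define $q$ on $\operatorname{dom}r'\cup\operatorname{dom}p$ by $F^q_\zeta=F^{r'}_\zeta\cup F^p_\zeta$ (an undefined set counts as empty), $t^q_\zeta=t^{r'}_\zeta$ for $\zeta\in\operatorname{dom}r'$, and $t^q_\zeta=t^p_\zeta$ otherwise. As $\operatorname{dom}r'\subseteq A$, we have $t^q_\zeta=t^p_\zeta$ on $\operatorname{dom}p\setminus A$. For $\zeta\in A\cap\operatorname{dom}p$, (T1) gives $\zeta\in\operatorname{dom}r_\omega\subseteq\operatorname{dom}r'$ and $t^p_\zeta=t^{r_\omega}_\zeta\subseteq t^{r'}_\zeta=t^q_\zeta$.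 There are no new nodes of $q$ over $r'$, so $q\le r'$. We show $q{\restriction}\zeta\le p{\restriction}\zeta$ by induction on $\zeta\le\alpha_\omega$. New nodes over $p$ occur only at coordinates $\zeta\in A\cap W\cap\operatorname{dom}p$. Let $\zeta$ be such a coordinate, $y\in F^p_\zeta$, and $\sigma\in\operatorname{dom}t^{r'}_\zeta\setminus\operatorname{dom}t^{r_\omega}_\zeta$ a new node. By \eqref{eq:limit}, $(\zeta,y)$ is a token of some $(i,\eta{\restriction}l)$.

Suppose it is tame along $(i,\eta)$, and let $y'\in F^{r_\omega}_\zeta$ be as in (T2). Since $r'\le r_\omega$, the condition $r'{\restriction}\zeta$ forces \eqref{eq:star} for $y'$, $\sigma$ and $t^{r'}_\zeta(\sigma)$. Now $q{\restriction}\zeta\le r'{\restriction}\zeta$, and $q{\restriction}\zeta\le p{\restriction}\zeta$ forces $y=y'$; so $q{\restriction}\zeta$ forces \eqref{eq:star} for $y$.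

Suppose it is wild along $(i,\eta)$. Then $q{\restriction}\zeta\le p{\restriction}\zeta$ forces $y{\restriction}\delta=v$ for some $v$. If $|\sigma|<\delta$, then $\sigma\not\subset v$, since by (T2) the proper initial segments of $v$ are in $\operatorname{dom}t^p_\zeta=\operatorname{dom}t^{r_\omega}_\zeta$. If $|\sigma|\ge\delta$, then $\sigma{\restriction}\delta\ne v$ since $\eta$ is not bad. So $q{\restriction}\zeta\Vdash\sigma\not\subset y$, and \eqref{eq:star} holds.
\end{proof}

\section{Reducts exist and Cohen functions are not dominated}\label{sec:reducts}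

\begin{proposition}\label{prop:R}
$\mathrm R(\alpha)$ holds for all $\alpha\le\mu$.
\end{proposition}

\begin{proof}
Induction on $\alpha$. Let $\beta$, $p^i$, $r_0$ be as in Definition~\ref{def:R}. If $\beta=\alpha$ take $r=r_0$; so let $\beta<\alpha$.

\emph{$\alpha$ limit, $\operatorname{cf}\alpha>\omega$.} The domains are countable, so all $p^i$ lie in $P_{\alpha'}$ for some $\alpha'\in[\beta,\alpha)$. The $r$ given by $\mathrm R(\alpha')$ works by Lemma~\ref{lem:red}(a).

\emph{$\alpha$ limit, $\operatorname{cf}\alpha=\omega$.} Apply the Tree Lemma with $\beta=\alpha_0<\alpha_1<\cdots$ cofinal in $\alpha$ and $Y^i=\emptyset$. Since $2^\omega$ is uncountable, (a) shows that every $r'\le r_\omega$ in $P^A_\alpha$ is compatible with some $p_{i,\eta}\le p^i$. So $r=r_\omega$ works.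

\emph{$\alpha=\xi+1$.} By $\mathrm R(\xi)$ there is $r_1\in P^A_\xi$ with $r_1{\restriction}\beta\le r_0$ and $r_1\lhd p^i{\restriction}\xi$ for all $i$. If $\xi\notin A$, then $P^A_\alpha=P^A_\xi$, and an element of $P^A_\xi$ compatible with $p^i{\restriction}\xi$ is compatible with $p^i$ by Lemma~\ref{lem:restr}(c); so $r=r_1$ works. Let $\xi\in A$. As the $p^i$ agree at $\xi\in[\beta,\alpha)$, either $\xi$ is in no $\operatorname{dom}p^i$, and then $p^i=p^i{\restriction}\xi$ and $r=r_1$ works by Lemma~\ref{lem:red}(a), or $\xi$ is in all of them with a common $t$-part $t$.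

If $\xi<\chi$, let $r=r_1\cup\{(\xi,(t,\emptyset))\}$. Given $r'\le r$ in $P^A_\alpha$, take $q_0\le r'{\restriction}\xi,p^i{\restriction}\xi$ in $P_\xi$. Then $q_0\cup\{(\xi,r'(\xi))\}$ lies below $r'$, and below $p^i$ because $t\subseteq t^{r'}_\xi$.

The main case is $\xi\in W$. Let $F^i=F^{p^i}_\xi$. Apply the Tree Lemma with $\alpha_n=\xi$ for all $n$ to the conditions $p^i{\restriction}\xi$, the reduct $r_1$ and $Y^i=F^i$. As in Section~\ref{sec:example}, we fill in the short nodes and copy the tame promises:
\[
t^+=t\cup\{(\sigma,\tau^*):\sigma\in S\setminus\operatorname{dom}t\},\qquad r=r_\omega\cup\{(\xi,(t^+,Y'))\}\in P^A_\alpha,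
\]
and $p^+_{i,\eta}=p_{i,\eta}\cup\{(\xi,(t^+,F^i))\}$. Then $p^+_{i,\eta}\le p^i$: a new node $\sigma$ at $\xi$ is in $S$, so $|\sigma|<\delta$, and for $y\in F^i$ the condition $p_{i,\eta}$ forces $y(|\sigma|)<\tau^*$ by (b). Also $r{\restriction}\beta=r_\omega{\restriction}\beta\le r_1{\restriction}\beta\le r_0$.

It remains to show $r\lhd p^i$. Let $r'\le r$ in $P^A_\alpha$. For each $y\in F^i$ and each $\sigma\in\operatorname{dom}t^{r'}_\xi$ with $|\sigma|\ge\delta$, at most one $\eta\in E_{i,y}$ has $\sigma_{i,\eta,y}=\sigma{\restriction}\delta$. Choose $\eta$ outside these countably many exceptions and such that, by (a), $r'{\restriction}\xi\le r_\omega$ and $p_{i,\eta}$ have a common extension $q_0\in P_\xi$. Put $q=q_0\cup\{(\xi,(t^{r'}_\xi,F^{r'}_\xi\cup F^i))\}$. Then $q\le r'$, as there are no new nodes at $\xi$. To see $q\le p^+_{i,\eta}$, let $y\in F^i$ and $\sigma\in\operatorname{dom}t^{r'}_\xi\setminus\operatorname{dom}t^+$. If $\eta\notin E_{i,y}$, then $q_0\le p_{i,\eta}$ forces $y=y'$ for some $y'\in Y'=F^r_\xi$, and $q_0\le r'{\restriction}\xi$ forces \eqref{eq:star} for $y'$ and $\sigma$ because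 $r'\le r$. If $\eta\in E_{i,y}$, then $q_0\Vdash\sigma\not\subset y$: the proper initial segments of $\sigma_{i,\eta,y}$ are in $S\subseteq\operatorname{dom}t^+$, which does not contain $\sigma$, and if $|\sigma|\ge\delta$ then $\sigma{\restriction}\delta\ne\sigma_{i,\eta,y}$ by the choice of $\eta$. So $q\le r',p^i$.
\end{proof}

\begin{proposition}\label{prop:cohen}
Let $A\subseteq\mu$, let $f$ be a $P^A_\mu$-name and $\varepsilon\in\chi\setminus A$. Then $P_\mu$ forces $c_\varepsilon\not\le^*f$.
\end{proposition}

\begin{proof}
Otherwise there are $p$ and $\gamma<\omega_1$ with $p\Vdash\forall x\ge\gamma\ c_\varepsilon(x)\le f(x)$. Let $r_0\in P^A_\mu$ be a reduct of $p$. Apply the Tree Lemma with $k=1$, $p^0=p$, $\alpha_n=\mu$, $Y^0=\emptyset$ to get $r_\omega$ and $p_\eta\le p$. By (c) there is $x^*\ge\gamma$ outside all $\operatorname{dom}t^{p_\eta}_\varepsilon$. By Lemma~\ref{lem:amalg}(b) some $r'\le r_\omega$ in $P^A_\mu$ forces $f(x^*)=m$ for some $m$. Take $\eta$ and $q\le r',p_\eta$ as in (a). Since $\varepsilon\notin A\supseteq\operatorname{dom}r'$, either $\varepsilon\notin\operatorname{dom}q$ or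 $t^q_\varepsilon=t^{p_\eta}_\varepsilon$; in both cases $q$ has no value at $x^*$ in coordinate $\varepsilon$. Adding $(x^*,m+1)$ to the $t$-part at $\varepsilon<\chi$ gives a condition below $p$ that forces $c_\varepsilon(x^*)=m+1>f(x^*)$, a contradiction.
\end{proof}

The order of the choices matters: $x^*$ is fixed before $r'$, and $\eta$ after $r'$. Mere compatibility of $r'$ with $p$ would not do, since an arbitrary common extension might decide $c_\varepsilon(x^*)$.

\section{The values of the invariants}\label{sec:values}

\begin{proof}[Proof of Theorem~\ref{thm:main}]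
Let $P=P_\mu$, let $G$ be $P$-generic and $\kappa=\omega_1$. By Lemmas~\ref{lem:union} and~\ref{lem:cc}, $P$ is $\sigma$-closed and $\omega_2$-c.c. So cardinals and cofinalities are preserved, the sets $\mathbb T$ and $2^{<\omega_1}$ are the same in $V$, $V[G_\alpha]$ and $V[G]$, and CH holds in $V[G]$.

\emph{Step 1: $2^{\omega_1}\le\chi$.} By induction $|P_\alpha|\le\chi$. A nice $P_\beta$-name is an $\omega_1$-sequence of functions from subsets of $P_\beta$ of size $\le\omega_1$ to $\omega_1$, so there are at most $\chi^{\omega_1}=\chi$ of them. A condition is a countable set of triples $(\beta,t,F)$, and there are at most $|\mu|\cdot\omega_1\cdot\chi^\omega=\chi$ triples. Hence there are at most $\chi$ nice $P_\mu$-names, and $2^{\omega_1}\le\chi$ in $V[G]$.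

\emph{Step 2: capturing small families.} We have $\operatorname{cf}\mu=\theta>\omega_1$ in $V$ and in $V[G]$. A nice $P_\mu$-name involves at most $\omega_1$ conditions with countable domains, so they all lie in $P_\alpha$ for some $\alpha\in W$, and by Lemma~\ref{lem:restr}(c) the name is a nice $P_\alpha$-name. So every element of $\omega_1^{\omega_1}\cap V[G]$ lies in $V[G_\alpha]$ for some $\alpha\in W$; through characteristic functions the same holds for every subset of a ground-model set of size $\omega_1$. As the models $V[G_\alpha]$ increase and $\operatorname{cf}\mu=\theta$, any fewer than $\theta$ such objects of $V[G]$ lie in a single $V[G_\alpha]$, $\alpha\in W$.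

\emph{Step 3: $\mathsf{cov}(\mathcal M_\kappa)\le\theta\le\mathsf{non}(\mathcal M_\kappa)$.} Let $\alpha\in W$. We show that every $y\in\omega_1^{\omega_1}\cap V[G_\alpha]$ obeys $H_\alpha$. Fix a nice $P_\alpha$-name for $y$. It can be added to the $F$-part at $\alpha$ of any condition, so it is in $F^p_\alpha$ for some $p\in G$. Let $\gamma<\omega_1$ exceed the lengths of all nodes in $\operatorname{dom}t^p_\alpha$. For $x\ge\gamma$ there is $q\le p$ in $G$ with $y{\restriction}x\in\operatorname{dom}t^q_\alpha$. This is a new node of $q$ over $p$, and $q{\restriction}\alpha\in G_\alpha$, so \eqref{eq:star} gives $y(x)<H_\alpha(y{\restriction}x)$.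

If $z\in2^\kappa\cap V[G_\alpha]$ and $y_z$ is defined, then $y_z\in V[G_\alpha]$. So $2^\kappa\cap V[G_\alpha]\subseteq M(H_\alpha)$ is $\kappa$-meager in $V[G]$ by Lemma~\ref{lem:pred}. By Step 2, every $X\subseteq2^\kappa$ with $|X|<\theta$ is included in such a set, and the $\theta$ many sets $2^\kappa\cap V[G_\alpha]$, $\alpha\in W$, cover $2^\kappa$.

\emph{Step 4: $\mathsf{non}(\mathcal M_\kappa)\le\theta\le\mathsf{cov}(\mathcal M_\kappa)$.} The promises force the values of $H_\alpha$ to be large but leave their parity free, and the parities along one branch form a Cohen subset of $\omega_1$. For $x<\omega_1$ let $o_x\in\omega_1^x$ be constantly $0$. The \emph{parity} of an ordinal $\nu+n$ ($\nu$ limit or $0$, $n<\omega$) is that of $n$. For $\alpha\in W$ let $z_\alpha(x)\in\{0,1\}$ be the parity of $H_\alpha(o_x)$. Call $D\subseteq2^{<\omega_1}$ \emph{dense} if every string has an extension in $D$. We claim that $z_\alpha$ has an initial segment in every dense $D\in V[G_\alpha]$.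

Let $\dot D$ be a $P_\alpha$-name and let $p\in P_\mu$ force that $\dot D$ is dense; we find an extension of $p$ forcing the claim. We may assume $\alpha\in\operatorname{dom}p$. Choose $\gamma<\omega_1$ above all $x$ with $o_x\in\operatorname{dom}t^p_\alpha$. By Lemma~\ref{lem:nodes} with $\Sigma=\{o_x:x<\gamma\}$ we may assume $\{x:o_x\in\operatorname{dom}t^p_\alpha\}=\gamma$, so $p$ forces $z_\alpha{\restriction}\gamma=v$ for some $v$. Extend $p{\restriction}\alpha$ to $q_0\in P_\alpha$ which forces $u\in\dot D$ for some $u\supseteq v$ and decides $y{\restriction}|u|$ for all $y\in F^p_\alpha$. Extend $t^p_\alpha$ to $t'$ by giving each $o_x$, $\gamma\le x<|u|$, a value of parity $u(x)$ above all decided values. Then $q_0\cup\{(\alpha,(t',F^p_\alpha))\}\cup p{\restriction}(\alpha,\mu)\le p$ forces $u\subset z_\alpha$.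

In $V[G]$, let $M=\bigcup_{i<\kappa}N_i$ with $N_i$ nowhere dense. The sets $D_i=\{u\in2^{<\kappa}:[u]\cap N_i=\emptyset\}$ are dense, and a point with an initial segment in each $D_i$ is not in $M$. The sequence $(D_i)_{i<\kappa}$ is a subset of $\omega_1\times2^{<\omega_1}$; call it a code for $M$. By Step 2, codes for fewer than $\theta$ many $\kappa$-meager sets lie in some $V[G_\alpha]$, $\alpha\in W$, and then $z_\alpha$ is in none of these sets. Hence $\mathsf{cov}(\mathcal M_\kappa)\ge\theta$, and no single $\kappa$-meager set includes $\{z_\alpha:\alpha\in W\}$, so $\mathsf{non}(\mathcal M_\kappa)\le\theta$.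

\emph{Step 5: $\mathfrak b_\kappa=\omega_2$ and $\mathfrak d_\kappa=\chi$.} By Lemma~\ref{lem:supp}, every $f\in\omega_1^{\omega_1}\cap V[G]$ has a $P^{A_f}_\mu$-name for some $A_f\in V$ with $|A_f|\le\omega_1$, and by Proposition~\ref{prop:cohen}, $c_\varepsilon\not\le^*f$ for all $\varepsilon\in\chi\setminus A_f$. Since $\omega_2\le\chi$ and $\omega_2\setminus A_f\ne\emptyset$, no $f$ bounds $\{c_\varepsilon:\varepsilon<\omega_2\}$. With Corollary~\ref{cor:zfc} this gives $\mathfrak b_\kappa=\omega_2$. If $D\subseteq\omega_1^{\omega_1}$ and $|D|<\chi$, then $|\bigcup_{f\in D}A_f|\le|D|\cdot\omega_1<\chi$, so some $\varepsilon<\chi$ is outside all $A_f$, and $c_\varepsilon\not\le^*f$ for all $f\in D$. Thus $\chi\le\mathfrak d_\kappa\le2^{\omega_1}\le\chi$ by Step 1.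
\end{proof}

\begin{remark}\label{rem:hyp}
CH is used for $|\mathbb T|=\omega_1$ and for the chain condition; the Tree Lemma itself needs only that $2^\omega$ is uncountable. The regularity of $\theta$ is used only in Step 2, and $\chi^{\omega_1}=\chi$ only in Step 1. The hypotheses $\omega_2\le\theta\le\chi$ are necessary for the conclusion by Corollary~\ref{cor:zfc}, and so is $\chi^{\omega_1}=\chi$: if cardinals are preserved and $2^{\omega_1}=\chi$ in $V[G]$, then $(\chi^{\omega_1})^V\le(\chi^{\omega_1})^{V[G]}=\chi$.
\end{remark}

\section{The first equality under $\diamondsuit^*$}\label{sec:diamond}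

Recall that a \emph{club} is a closed unbounded subset of $\kappa$, that the intersection of fewer than $\kappa$ clubs is a club, and that a set is \emph{stationary} if it meets every club; so a union of fewer than $\kappa$ non-stationary sets is non-stationary. The principle $\diamondsuit^*_\kappa$ guesses on a club, so a function that exceeds $g$ only unboundedly often is of no use: it has to exceed $g$ stationarily often. That this costs nothing in the size of the family is a theorem of Cummings and Shelah; we include a proof.

\begin{lemma}\label{lem:club}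
Let $\kappa$ be uncountable and regular. There is $F\subseteq\kappa^\kappa$ with $|F|=\mathfrak b_\kappa$ such that for every $g\in\kappa^\kappa$ some $f\in F$ has $\{\delta:f(\delta)>g(\delta)\}$ stationary.
\end{lemma}

\begin{proof}
Say that $g$ \emph{club-dominates} a family if each member is $\le g$ on a club. A family that is not club-dominated is unbounded, so it has size $\ge\mathfrak b_\kappa$. Suppose toward a contradiction that every family of size $\le\mathfrak b_\kappa$ is club-dominated. Replacing a function $h$ by $x\mapsto\sup_{x'\le x}h(x')$ makes it nondecreasing and not smaller. So let $F$ be an unbounded family of $\mathfrak b_\kappa$ nondecreasing functions, and choose a nondecreasing $g_0$ and clubs $C^0_f$ with $f\le g_0$ on $C^0_f$ ($f\in F$). To bound $f$ off the club we bound the gaps of the club. Given clubs $C^n_f$, choose a nondecreasing $g_{n+1}$ and clubs $C^{n+1}_f\subseteq C^n_f$ with $\min(C^n_f\setminus(\delta+1))\le g_{n+1}(\delta)$ for $\delta\in C^{n+1}_f$.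

Fix $f\in F$ and $x\ge\min\bigcap_nC^n_f$. The ordinals $\max(C^n_f\cap(x+1))$ exist and do not increase with $n$, so they equal some $\delta$ for all $n\ge n_0$. Let $\nu=\min(C^{n_0}_f\setminus(\delta+1))$. Then $x<\nu$ by the choice of $\delta$, and $\nu\le g_{n_0+1}(\delta)\le g_{n_0+1}(x)$ because $\delta\in C^{n_0+1}_f$. As $\nu\in C^0_f$,
\[
f(x)\le f(\nu)\le g_0(\nu)\le g_0(g_{n_0+1}(x)).
\]
So $x\mapsto\sup_ng_0(g_n(x))$ is a $\le^*$-bound of $F$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:diamond}]
Let $(L_\delta)_{\delta<\kappa}$ witness $\diamondsuit^*_\kappa$. First, $2^{<\kappa}=\kappa$: if $s\in2^\alpha$ with $\alpha<\kappa$, extend $s$ by zeros to $z\in2^\kappa$ and pick $\delta>\alpha$ with $z{\restriction}\delta\in L_\delta$; so $s$ is an initial segment of one of the at most $\kappa$ elements of $\bigcup_\delta L_\delta$. By Corollary~\ref{cor:zfc} it remains to find a set of size $\le\mathfrak b_\kappa$ that is not $\kappa$-meager.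

Fix $F$ as in Lemma~\ref{lem:club}, a bijection $e\colon\kappa\to2^{<\kappa}$, and surjections $\pi_\beta\colon\lambda\to\beta$ for $0<\beta<\kappa$; these exist because $\kappa=\lambda^+$. For $f\in F$ and $\xi<\lambda$ let $g_{f,\xi}(\delta)=e(\pi_{f(\delta)}(\xi))$ if $f(\delta)>0$ and $g_{f,\xi}(\delta)=\emptyset$ otherwise. As $\xi$ varies, $g_{f,\xi}(\delta)$ runs through all strings with number below $f(\delta)$. Define $z=z_{f,\xi}\in2^\kappa$ and a club $C_{f,\xi}=\{\delta_\nu:\nu<\kappa\}$ by $\delta_0=0$,
\[
z{\restriction}\delta_{\nu+1}=(z{\restriction}\delta_\nu)^\frown g_{f,\xi}(\delta_\nu)^\frown0,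
\]
and suprema and unions at limits. So $z\supseteq(z{\restriction}\delta)^\frown g_{f,\xi}(\delta)$ for all $\delta\in C_{f,\xi}$. The set $X=\{z_{f,\xi}:f\in F,\ \xi<\lambda\}$ has size at most $\mathfrak b_\kappa\cdot\lambda=\mathfrak b_\kappa$.

Suppose $X\subseteq\bigcup_{i<\kappa}N_i$ with $N_i$ nowhere dense. For each $\delta<\kappa$ there is a string $w(\delta)\in2^{<\kappa}$ with $[\sigma^\frown w(\delta)]\cap N_i=\emptyset$ for all $\sigma\in L_\delta$ and $i<\delta$. Indeed, list the at most $\lambda$ pairs $(\sigma,i)$; at the pair $(\sigma,i)$ extend the current string $w$ to $w'$ with $[\sigma^\frown w']\cap N_i=\emptyset$, and take unions at limits; the length stays below $\kappa$. This is where $|L_\delta|\le\lambda$ is used. Pick $f\in F$ with $f(\delta)>e^{-1}(w(\delta))$ for stationarily many $\delta$. For each such $\delta$ some $\xi<\lambda$ has $g_{f,\xi}(\delta)=w(\delta)$, so for one $\xi$ this holds for all $\delta$ in a stationary set $E$. Let $z=z_{f,\xi}$ and $z\in N_i$. Choose $\delta\in E\cap C_{f,\xi}$ with $\delta>i$ and $z{\restriction}\delta\in L_\delta$. Then $z\in[(z{\restriction}\delta)^\frown w(\delta)]$,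 which is disjoint from $N_i$, a contradiction. Hence $X$ is not $\kappa$-meager.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBFM}
Joerg Brendle, Andrew Brooke-Taylor, Sy-David Friedman, and Diana Montoya,
\emph{Cichon's Diagram for uncountable cardinals},
arXiv:1611.08140 (2016).

\end{thebibliography}
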